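# Maps $\mathbb S^{n+1}\to\mathbb S^n$ of low rank, and chains near the diagonal

Throughout, $\mathbb S^k$ is the unit sphere in $\mathbb R^{k+1}$ with the geodesic distance, $B(x,r)\subset\mathbb S^n$ is the closed ball, $[x]$ is the integer part of $x$, and $\mathcal H^k$ is $k$-dimensional Hausdorff measure. Chains and cochains have coefficients in $\mathbb F_2$, so there are no signs. $L_k$ is the $k$-skeleton of a simplicial complex $L$. $T$ is the swap $T(a\otimes b)=b\otimes a$.

## Pairs of simplices that stay close together

Let $K$ be a triangulation of $\mathbb S^n$ whose simplices all have diameter $\le\epsilon$. The complex $C_*(K)\otimes C_*(K)$ has basis the pairs $\tau\otimes\tau'$ of simplices and differential $\partial\otimes1+1\otimes\partial$. The proof turns on the part of it that lives near the diagonal.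

**Definition.** For $r>0$, $D(r)\subset C_*(K)\otimes C_*(K)$ is the span of the $\tau\otimes\tau'$ with ${\rm diam}(\tau\cup\tau')\le r$.

Passing to faces does not increase the diameter of the union, and the condition is symmetric. So $D(r)$ is a subcomplex and $T$ maps it to itself.

**Example (a circle).** Let $n=1$, so $K$ is a polygon, and look at cycles of degree $2$. Write $z\in C_1\otimes C_1$ as $z=\sum_e e\otimes z_e$ over the edges $e$. The $C_1\otimes C_0$ component of $\partial z=0$ says $\partial z_e=0$, so each $z_e$ is $0$ or $[K]$. Hence $z=b\otimes[K]$ for a chain $b$, and the other component says $\partial b=0$. In the full complex there is exactly one nonzero cycle in degree $2$, namely $[K]\otimes[K]$. If $z\in D(r)$ with $r<\pi$, then $z_e=[K]$ is impossible, because some point of the circle is antipodal to a point of $e$. So $D(r)$ has no nonzero cycle of degree $2$.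

The same happens in all dimensions: near the diagonal, every cycle of degree at least $n+1$ bounds, at the price of enlarging $r$ by a fixed factor. Say that a chain is *supported in* a set if all its simplices lie in that set.

**Lemma 1 (controlled filling).** Let $e\ge1$ and $r<\pi$. If $z\in C_e(K)$, $\partial z=0$, is supported in $B(x,r)$, then $z=\partial w$ with $w\in C_{e+1}(K)$ supported in $B(x,r+\epsilon)$.

*Proof.* Let $B=B(x,r)$, let $A$ be the union of the closed simplices contained in $B$, and let $A'$ be the union of those meeting $B$. Then $A\subset B\subset A'\subset B(x,r+\epsilon)$. The map $H_e(A)\to H_e(A')$ factors through $H_e(B)$, which is $0$ because a ball of radius $r<\pi$ is contractible and $e\ge1$. The cycle $z$ lies in $A$, so it bounds in $A'$. $\square$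

**Lemma 2 (filling near the diagonal).** Let $\epsilon\le r$ and $4^{n+1}r\le1$. If $z\in D(r)$ is a cycle of degree $d\ge n+1$, then $z=\partial w$ for some $w\in D(4^{n+1}r)$.

*Proof.* Assume $z\neq0$. Write $z=\sum_pz_p$ with $z_p\in C_p\otimes C_{d-p}$. A nonzero $z_p$ has $p\le n$ and $d-p\le n$, so
$$1\le d-n\le p\le n .$$
Let $M$ be the largest $p$ with $z_p\ne0$, and write $z_M=\sum_\tau\tau\otimes z_\tau$. The component of $\partial z=0$ in $C_M\otimes C_{d-M-1}$ receives $(1\otimes\partial)z_M$ and $(\partial\otimes1)z_{M+1}=0$. So $\partial z_\tau=0$ for every $\tau$.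

The degree of $z_\tau$ is $d-M\ge d-n\ge1$. If $z_\tau\ne0$, fix $x_\tau\in\tau$; every simplex of $z_\tau$ lies in $B(x_\tau,r)$. By Lemma 1, $z_\tau=\partial w_\tau$ with $w_\tau$ supported in $B(x_\tau,r+\epsilon)\subset B(x_\tau,2r)$. If $\tau'$ occurs in $w_\tau$, then two points of $\tau'$ are at distance $\le4r$, a point of $\tau$ and a point of $\tau'$ at distance $\le r+2r$, and ${\rm diam}\,\tau\le r$. So $w_M=\sum_\tau\tau\otimes w_\tau$ lies in $D(4r)$.

Now $\partial w_M=z_M+(\partial\otimes1)w_M$, and the last term lies in $C_{M-1}\otimes C_{d-M+1}$. Hence $z+\partial w_M$ is a cycle in $D(4r)$ with components only in $p\le M-1$. Repeat with $4r$ in place of $r$, then $16r$, and so on. Since nonzero components have $1\le p\le n$, at most $n$ steps empty the cycle; the radii used in them are at most $4^{n-1}r<\pi$. The sum of the chains $w_M$ found is the required $w$. $\square$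

**The threshold in Lemma 2.** Degree $n$ would be too low. Order the vertices of $K$, and for an $n$-simplex $s=[v_0,\dots,v_n]$ put $\Delta_0(s)=\sum_k[v_0,\dots,v_k]\otimes[v_k,\dots,v_n]$. Then $\Delta_0[K]$ lies in $D(\epsilon)$ and is a cycle (the Alexander–Whitney map is a chain map), but it does not bound even in the full complex: if $c$ is a cocycle with $c([K])=1$ and $1$ denotes the $0$-cocycle with value $1$ on every vertex, then $c\otimes1$ is a cocycle and takes the value $c([K])=1$ on it.

**The class that locality removes.** In the full complex the homology in degrees $\ge n+1$ is that of $\mathbb S^n\times\mathbb S^n$: one class, in degree $2n$, represented by $[K]\otimes[K]$. Lemma 2 says that this class disappears near the diagonal.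

This is used as follows. A map $f:\mathbb S^N\to\mathbb S^n$ has a mod $2$ invariant, the square $Sq^j$ on its mapping cone. We shall write it as $\langle c\otimes c,y\rangle$, where $c$ is a cocycle generating $H^n(K)$ and $y$ is a chain of degree $2n$, the last of a sequence of chains linked by $\partial y_i=(1+T)y_{i-1}$. If the rank of $df$ is small, the $y_i$ can be built near the diagonal. Then Lemma 2 fills them one after another, and at the end $y$ is a boundary plus a chain of the form $(1+T)z$. The symmetric cocycle $c\otimes c$ vanishes on both.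

## Low rank, the area formula, and Guth's conjecture

How small must the rank of $df$ be to force a $C^1$ map $f:\mathbb S^{n+1}\to\mathbb S^n$ to be homotopic to a constant? A bound ${\rm rank}\,df<k$ is always meant at every point. The source of the problem, Paweł Goldstein, Piotr Hajłasz and Pekka Pankka, "Topologically nontrivial counterexamples to Sard's theorem", arXiv:1804.07658 (2018), gives the following two results and one conjecture of Guth.

* If $n\ge2$, $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ and ${\rm rank}\,df<\left[\frac{n+2}2\right]$, then $f$ is homotopic to a constant map.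
* If $f\in C^1(\mathbb S^4,\mathbb S^3)$ and ${\rm rank}\,df<3$, then $f$ is homotopic to a constant map.
* Conjecture: let $n\ge5$ be odd. If $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ and ${\rm rank}\,df<\left[\frac{n+3}2\right]$, then $f$ is homotopic to a constant map.

For $n=3,4,5,6,7$ the numbers $\left[\frac{n+2}2\right]$ are $2,3,3,4,4$ and the numbers $\left[\frac{n+3}2\right]$ are $3,3,4,4,5$. They agree for even $n$ and differ by one for odd $n$. The first open-looking instance is thus $f:\mathbb S^6\to\mathbb S^5$ with ${\rm rank}\,df\le3$. We prove the conjecture, in the following form.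

**Theorem 2.** Let $n\ge3$. If $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ and ${\rm rank}\,df<\left[\frac{n+3}2\right]$ everywhere, then $f$ is homotopic to a constant map.

**Sard's theorem, and where it stops.** Suppose $f$ were $C^2$. Note $\left[\frac{n+3}2\right]\le n$ for $n\ge3$, so every point of $\mathbb S^{n+1}$ is critical. Sard's theorem, which for maps from dimension $n+1$ to dimension $n$ asks for class $C^2$, says that $f(\mathbb S^{n+1})$ has measure zero. Then $f$ misses a point, and $\mathbb S^n$ minus a point is contractible. For $C^1$ maps this version of Sard's theorem does not apply, and we may not assume that the image misses a point. One derivative still controls the images of *pieces of low dimension*, through the area formula. This is all that we shall use, so we isolate it. For a continuous $f:\mathbb S^N\to\mathbb S^n$ and an integer $m$ consider the condition: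

> $(\star_m)$ For every $\epsilon>0$ there is a triangulation $L'$ of $\mathbb S^N$ such that ${\rm diam}\,f(\sigma)\le\epsilon$ for all $\sigma\in L'$ and $\mathcal H^{m+1}(f(|L'_{m+1}|))=0$.

**Lemma 3.** If $m<N$, $f\in C^1(\mathbb S^N,\mathbb S^n)$ and ${\rm rank}\,df\le m$ everywhere, then $(\star_m)$ holds.

*Proof.* Take a fine iterated barycentric subdivision of the boundary of a regular $(N+1)$-simplex and project it radially to $\mathbb S^N$. Its closed simplices are smoothly embedded, and by uniform continuity their images under $f$ have diameter $\le\epsilon$ once the subdivision is fine enough. On an $(m+1)$-simplex $f$ is $C^1$ of rank $\le m$, so its $(m+1)$-dimensional Jacobian vanishes and the area formula says that the image is $\mathcal H^{m+1}$-null. Since $m+1\le N$, every simplex of $L'_{m+1}$ is a face of an $(m+1)$-simplex, so the whole set $f(|L'_{m+1}|)$ is a finite union of null sets. $\square$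

**Theorem 1.** Let $j\ge2$, $n\ge j$, $N=n+j-1$, $m=[N/2]$. If $f:\mathbb S^N\to\mathbb S^n$ satisfies $(\star_m)$ (for example, $f\in C^1$ and ${\rm rank}\,df\le N/2$ everywhere), then $Sq^j:H^n(C_f)\to H^{n+j}(C_f)$ is zero on the mapping cone $C_f=\mathbb S^n\cup_fe^{N+1}$.

*Theorem 1 implies Theorem 2.* Take $j=2$ and $N=n+1$, so $m=\left[\frac{n+1}2\right]=\left[\frac{n+3}2\right]-1$. The hypothesis says ${\rm rank}\,df\le m$, and $m<N$, so $(\star_m)$ holds by Lemma 3 and $Sq^2=0$ on $C_f$. For $n\ge3$ we have $\pi_{n+1}(\mathbb S^n)=\mathbb Z_2$, generated by the suspended Hopf map. The cone of that map is $\Sigma^{n-2}\mathbb{CP}^2$, where $Sq^2\neq0$: on $\mathbb{CP}^2$ it is the cup square of the generator, and $Sq^2$ commutes with suspension. Homotopic maps have homotopy equivalent cones, so $f$ is not homotopic to the generator, and it is null-homotopic. $\square$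

For $n\ge 5$ odd, Theorem 2 is the conjecture. It remains to prove Theorem 1. Note for later that $n\ge j\ge2$ gives
$$3\le n+1\le N\le 2n-1,\qquad 1\le m\le n-1 .$$

## Steenrod's cup-$i$ products

This section recalls the chain-level squares, and proves the one identity on which everything rests.

We work with simplicial sets. A simplicial complex with ordered vertices is one, and a weakly order-preserving simplicial map is a map of simplicial sets. $C_*$ denotes normalized chains: simplices modulo degenerate ones. For an ordered simplicial complex these are the usual simplicial chains.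

**Definition.** For an $l$-simplex $s=[v_0,\dots,v_l]$ and $i\ge0$ put
$$\Delta_i(s)=\sum_{0\le j_0\le j_1\le\dots\le j_i\le l}(I_0I_2I_4\cdots)\otimes(I_1I_3\cdots),\qquad I_t=[j_{t-1},j_t],\quad j_{-1}=0,\ j_{i+1}=l .$$
Here $I_0I_2\cdots$ is the (possibly degenerate) face of $s$ whose vertices are those of $I_0$, then those of $I_2$, and so on. Put $\Delta_i=0$ for $i<0$. The $j_t$ are called the *cuts*.

Every position $0,\dots,l$ is used, and each of the $i+1$ cuts is used once more; so the two factors have $l+i+2$ vertices in all, and each term has degree $l+i$.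

**Example.** $\Delta_0$ is the Alexander–Whitney map. For $i=1$ the terms are $[0..j_0][j_1..l]\otimes[j_0..j_1]$; those with $j_0=j_1$ have a repeated vertex in the first factor and vanish. Writing vertices by their positions,
$$\Delta_1[01]=[01]\otimes[01],\qquad \Delta_1[012]=[012]\otimes([01]+[12])+[02]\otimes[012].$$

**$\Delta_i$ is natural and well defined on normalized chains.** Naturality is clear from the formula. Let $s$ be degenerate, with positions $k,k+1$ collapsed. In each term some $I_t$ contains both $k$ and $k+1$ (the $t$ with $j_{t-1}\le k<j_t$; for the last interval, allow $j_{i+1}=l$). The factor containing this $I_t$ is then degenerate, so the term is $0$.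

**Lemma 4.** $\displaystyle\partial\Delta_i+\Delta_i\partial=(1+T)\Delta_{i-1}.\qquad(1)$

*Proof.* Compute $\partial\Delta_i(s)$ by deleting single vertices from single intervals. There are three kinds of deletion.

(α) *Deletion of $k\in I_t$ where $k$ is not a cut.* Such a $k$ lies in only one interval. For fixed $k$, the cuts run over all weakly increasing sequences in $\{0,\dots,l\}\setminus\{k\}$, and after the deletion the intervals are those of the face $d_ks$ with the same cuts. So these terms make up $\Delta_i(d_ks)$, and in total $\Delta_i(\partial s)$.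

(β) *Deletion of a cut from an interval with at least two vertices.* The cut is then an endpoint of that interval. It is not the left endpoint $0$ of $I_0$, because if $0$ is a cut then $j_0=0$ and $I_0$ has one vertex; likewise it is not the right endpoint $l$ of $I_{i+1}$. So the deleted vertex is $j_t$, $0\le t\le i$, taken out of $I_t$ or of $I_{t+1}$. Keep the other cuts fixed. Deleting $j_t=p$ from $I_t$ leaves $I_t=[j_{t-1},p-1]$, $I_{t+1}=[p,j_{t+1}]$, with the conditions $j_{t-1}\le p-1$ and $p\le j_{t+1}$. Deleting $j_t=p-1$ from $I_{t+1}$ leaves the same two intervals, with the same conditions. These terms cancel in pairs.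

(γ) *Deletion of the only vertex of an interval $I_t=\{p\}$, where $p$ is a cut.* If $1\le t\le i$, then $j_{t-1}=j_t=p$, so $I_{t-1}$ ends with $p$ and $I_{t+1}$ begins with $p$. Both are in the other factor, adjacent to each other, so that factor is degenerate and the term is $0$. If $t=0$, then $j_0=0$. What is left is $(I_2I_4\cdots)\otimes(I_1I_3\cdots)$ with cuts $j_1\le\dots\le j_i$; renaming $I'_t=I_{t+1}$, it is $(I'_1I'_3\cdots)\otimes(I'_0I'_2\cdots)$, and the sum of these is $T\Delta_{i-1}(s)$. If $t=i+1$, then $j_i=l$, and what is left is a term of $\Delta_{i-1}(s)$ with cuts $j_0\le\dots\le j_{i-1}$; the sum is $\Delta_{i-1}(s)$. For $i=0$ the deletions $t=0$ and $t=1$ would empty a factor, which is then a $0$-simplex with boundary $0$; this agrees with $\Delta_{-1}=0$. $\square$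

*Check on an edge, $i=1$.* $\partial\Delta_1[01]=([0]+[1])\otimes[01]+[01]\otimes([0]+[1])$, and $\Delta_1$ vanishes on vertices. On the other side $\Delta_0[01]=[0]\otimes[01]+[01]\otimes[1]$, and adding its swap gives the same four terms.

Put $(u\cup_iv)(s)=\langle u\otimes v,\Delta_is\rangle$. Dualizing (1), with $\langle u\otimes v,Tx\rangle=\langle v\otimes u,x\rangle$, gives
$$\delta(u\cup_iv)=\delta u\cup_iv+u\cup_i\delta v+u\cup_{i-1}v+v\cup_{i-1}u.\tag{2}$$
By Steenrod's definition of the squares, $Sq^j[u]=[u\cup_{n-j}u]$ for an $n$-cocycle $u$, absolute or relative. The degree is right: $2n-(n-j)=n+j$.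

## The square of the mapping cone as a number on the source sphere

The next lemma turns $Sq^j$ on a cone, which lives one dimension above $\mathbb S^N$, into the evaluation of a cochain on $\mathbb S^N$.

**Lemma 5.** Let $j\ge2$, $n\ge j$, $N=n+j-1$, $i=n-j$. Let $g:L\to K$ be a weakly order-preserving simplicial map, $|L|\cong\mathbb S^N$, $|K|\cong\mathbb S^n$. Let $c\in C^n(K)$ represent the generator of $H^n(K)$ and let $a\in C^{n-1}(L)$ satisfy $\delta a=g^\#c$. Then $Sq^j\ne0$ on $H^n(C_g)$ if and only if
$$\langle a\cup_{i-1}a+\delta a\cup_ia,[L]\rangle=1.\tag{3}$$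

For the Hopf map ($n=j=2$, $N=3$, $i=0$) this reads $\langle\delta a\cup_0a,[L]\rangle=1$ with $\delta a=g^\#c$.

*Proof.* **Step 1: a cocycle for the generator of $H^n(C_g)$.** Let $Z=(L\times\Delta^1)\cup_{L\times1}K$ be the mapping cylinder, a simplicial set, let $L=L\times0\subset Z$, and let $\pi:Z\to K$ be the retraction. Put $\tilde c=\pi^\#c$, let $\tilde a$ be the extension of $a$ by $0$ to $Z$, and put
$$u=\tilde c+\delta\tilde a .$$
Then $\delta u=0$ and $u|_L=g^\#c+\delta a=0$, so $u$ is a relative cocycle. Since $n-1\ge1$ and $n<N$, $H^{n-1}(L)=H^n(L)=0$, and $H^n(Z,L)\to H^n(Z)$ is an isomorphism. It sends $[u]$ to $[\tilde c]$, the generator. Also $H^n(Z,L)\cong H^n(C_g)$, compatibly with squares, since $Z/L$ is the cone. So we must decide whether $[u\cup_iu]\in H^{N+1}(Z,L)$ vanishes.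

**Step 2: write $u\cup_iu$ as a coboundary on $Z$.** Let $w=\tilde a\cup_{i-1}\tilde a+\delta\tilde a\cup_i\tilde a$. By (2),
$$\delta(\tilde a\cup_{i-1}\tilde a)=\delta\tilde a\cup_{i-1}\tilde a+\tilde a\cup_{i-1}\delta\tilde a,\qquad
\delta(\delta\tilde a\cup_i\tilde a)=\delta\tilde a\cup_i\delta\tilde a+\delta\tilde a\cup_{i-1}\tilde a+\tilde a\cup_{i-1}\delta\tilde a,$$
so $\delta w=\delta\tilde a\cup_i\delta\tilde a$. Also by (2), since $\tilde c$ and $\delta\tilde a$ are cocycles,
$$\delta(\tilde c\cup_{i+1}\delta\tilde a)=\tilde c\cup_i\delta\tilde a+\delta\tilde a\cup_i\tilde c .$$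
Finally $\tilde c\cup_i\tilde c=\pi^\#(c\cup_ic)=0$, because its degree is $n+j>\dim K$. Expanding $u\cup_iu$ into four terms,
$$u\cup_iu=\delta(w+\tilde c\cup_{i+1}\delta\tilde a).$$

**Step 3: restrict to $L$.** So $[u\cup_iu]$ is the image, under the connecting homomorphism $H^N(L)\to H^{N+1}(Z,L)$, of the class of
$$(w+\tilde c\cup_{i+1}\delta\tilde a)|_L=a\cup_{i-1}a+\delta a\cup_ia+g^\#(c\cup_{i+1}c),$$
where we used $\delta a=g^\#c$ in the last term. That term is $0$, because its degree is $2n-i-1=N>n$. The connecting homomorphism is injective, because $H^N(Z)=H^N(\mathbb S^n)=0$. Evaluation on $[L]$ is an isomorphism $H^N(L)\to\mathbb F_2$. $\square$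

## A homotopy to a chain map of low degree, and the chains $y_i$

In this section $g:L\to K$ is a weakly order-preserving simplicial map, $|L|\cong\mathbb S^N$, $|K|\cong\mathbb S^n$, with $j,n,N,m$ as in Theorem 1; we also write $g$ for $g_\#:C_*(L)\to C_*(K)$. Suppose that we are given a chain map $q:C_*(L)\to C_*(K)$ and a linear map $P:C_*(L)\to C_{*+1}(K)$ with
$$\partial P+P\partial=g+q,\qquad q=0\ \text{in all degrees}\ \ge m+1.\tag{4}$$
The aim is to express the number in (3) through $P$, by a chain in $C_*(K)\otimes C_*(K)$ whose boundary we understand.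

**Step 1: the cochain $a$.** Let $c\in C^n(K)$ represent the generator and put $a=c\circ P\in C^{n-1}(L)$. In degree $n\ge m+1$ we have $q=0$. So (4) gives $g^\#c=c\,\partial P+cP\partial=\delta a$, as $c\,\partial=\delta c=0$. Thus $a$ may be used in Lemma 5.

**Step 2: $g\otimes g$ and $q\otimes q$ vanish on the diagonal chains of $L$.** Let $x_i=\Delta_i[L]$, so that $x_{-1}=x_{-2}=0$. Since $\partial[L]=0$, (1) gives $\partial x_i=(1+T)x_{i-1}$. By naturality
$$(g\otimes g)x_i=\Delta_i(g[L])=0,\tag{5}$$
because $g[L]\in C_N(K)=0$. We claim also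
$$(q\otimes q)x_i=0\qquad(i\ge0).\tag{6}$$
The degree of $x_i$ is $N+i$, and $q=0$ in degrees $>m$, so only bidegrees $(p,p')$ with $p,p'\le m$ and $p+p'=N+i$ matter. If $N+i>2m$ there are none. Since $m=[N/2]$, the remaining case is $N=2m$, $i=0$, bidegree $(m,m)$. For $\omega,\omega'\in C^m(K)$,
$$\langle\omega\otimes\omega',(q\otimes q)x_0\rangle=\langle\omega q\cup_0\omega'q,[L]\rangle .$$
Now $\delta(\omega q)=\omega q\partial=\omega\partial q=0$, as $q=0$ in degree $m+1$; likewise for $\omega'q$. Since $m\ge1$, $H^m(L)=H^m(\mathbb S^{2m})=0$, so $\omega q=\delta b$ for some $b$. Then $\omega q\cup_0\omega'q=\delta(b\cup_0\omega'q)$ evaluates to $0$ on the cycle $[L]$. As $\omega,\omega'$ are arbitrary, (6) follows.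

This is where $m=[N/2]$ enters. In the conjecture $n$ is odd, $N=n+1=2m$, and we are in the remaining case; if $q$ vanished already in degree $m$, counting degrees would suffice.

**Step 3: a homotopy between $g\otimes g$ and $q\otimes q$, and its lack of symmetry.** Let $S=P\otimes g+q\otimes P$. By (4),
$$\partial S+S\partial=(g+q)\otimes g+q\otimes(g+q)=g\otimes g+q\otimes q.\tag{7}$$
$S$ does not commute with $T$: since $T(A\otimes B)T=B\otimes A$, we have $TST=g\otimes P+P\otimes q$, and
$$S+TST=P\otimes(g+q)+(g+q)\otimes P=\partial(P\otimes P)+(P\otimes P)\partial.\tag{8}$$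
So $S$ is symmetric up to the homotopy $P\otimes P$.

**Step 4: the chains $y_i$.** Define
$$y_i=STx_i+(P\otimes P)x_{i-1}\in C_*(K)\otimes C_*(K),\qquad\deg y_i=N+1+i,\qquad y_{-1}=0.\tag{9}$$

**Lemma 6.** For $i\ge0$,
$$\partial y_i=(1+T)y_{i-1},\tag{10}$$
and for $i=n-j$, where $\deg y_i=2n$,
$$\langle c\otimes c,y_i\rangle=\langle\delta a\cup_ia+a\cup_{i-1}a,[L]\rangle.\tag{11}$$

*Proof.* Both $g\otimes g$ and $q\otimes q$ commute with $T$, so by (5) and (6) they vanish on $Tx_i$, and (7) gives $\partial STx_i=ST\partial x_i$. By (8), $\partial(P\otimes P)x_{i-1}=(P\otimes P)\partial x_{i-1}+(S+TST)x_{i-1}$. Insert $\partial x_i=(1+T)x_{i-1}$ and $\partial x_{i-1}=(1+T)x_{i-2}$: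
$$\begin{aligned}\partial y_i&=ST\partial x_i+(P\otimes P)\partial x_{i-1}+(S+TST)x_{i-1}\\&=STx_{i-1}+Sx_{i-1}+(1+T)(P\otimes P)x_{i-2}+Sx_{i-1}+TSTx_{i-1}\\&=(1+T)\big(STx_{i-1}+(P\otimes P)x_{i-2}\big)=(1+T)y_{i-1}.\end{aligned}$$
For (11), $(c\otimes c)S=cP\otimes cg+cq\otimes cP=cP\otimes cg$, because $cq=0$ ($q=0$ in degree $n$). Therefore
$$\langle c\otimes c,y_i\rangle=\langle cP\otimes cg,Tx_i\rangle+\langle cP\otimes cP,x_{i-1}\rangle=\langle cg\otimes cP,x_i\rangle+\langle a\otimes a,x_{i-1}\rangle,$$
and $cg=g^\#c=\delta a$, $cP=a$. $\square$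

By Lemma 5, $Sq^j\ne0$ on $H^n(C_g)$ if and only if (11) equals $1$.

## The Hopf map has a homotopy too

One might now hope that (4) alone forces (11) to vanish. It does not: a pair $(P,q)$ as in (4) exists for *every* $g$. Fix a vertex $v_0$ of $K$, and let $q(v)=v_0$ on vertices and $q=0$ in positive degrees. This is a chain map, since the boundary of an edge has two vertices. It induces the same map in homology as $g$, because $H_e(L)=0$ for $0<e<N$ and $H_N(K)=0$. Over a field, chain maps with the same effect on homology are chain homotopic.

Take for $g$ a simplicial version of the Hopf map, $n=j=2$, $N=3$, $m=1$, $i=0$. By (10), $y_0$ is a cycle of degree $4=2n$. A cycle of degree $2n$ in $C_*(K)\otimes C_*(K)$ lies in $C_n\otimes C_n$ and is killed by $1\otimes\partial$ and by $\partial\otimes1$, so it is $0$ or $[K]\otimes[K]$. By (11) and $Sq^2\ne0$ on $\mathbb{CP}^2$, it is not $0$. So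
$$y_0=[K]\otimes[K] .$$
The whole invariant sits in the one class that is not near the diagonal. For $q$ as chosen here, $P(v)$ is a path from $g(v)$ to the fixed vertex $v_0$, so $P$ moves things far away. What we need is a pair $(P,q)$ satisfying (4) such that $P(s)$ and $q(s)$ stay near $g(s)$; then $y_i\in D(r_0)$ for a small $r_0$. This is what low rank provides, and the next two sections construct it.

## Pushing the $(m+1)$-skeleton into $|K_m|$ by small moves

Let $f$ satisfy $(\star_m)$. Fix $\epsilon>0$ with
$$4^{n(n+1)}\cdot2(3N+4)\,\epsilon\le1 ,$$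
and let $L'$ be as in $(\star_m)$ for this $\epsilon$. Let $K$ be a triangulation of $\mathbb S^n$ of mesh $\le\epsilon$: an iterated barycentric subdivision of $\partial\Delta^{n+1}$, radially projected. The homeomorphism $|K|\to\mathbb S^n$ is bi-Lipschitz, so $\mathcal H^{m+1}$-null sets are the same for the piecewise linear and for the round metric.

**Step 1: push the null set $f(|L'_{m+1}|)$ down the skeleta of $K$.** The set $E_n=f(|L'_{m+1}|)$ is compact and $\mathcal H^{m+1}$-null. For $d=n,n-1,\dots,m+1$ suppose given a compact $\mathcal H^{m+1}$-null set $E_d\subset|K_d|$. Since $d\ge m+1$, $E_d$ is also $\mathcal H^d$-null, so each $d$-simplex $\rho$ has an interior point $o_\rho\notin E_d$. Let $u_d:E_d\to|K_{d-1}|$ be the radial projection from $o_\rho$ to $\partial\rho$ on $E_d\cap\rho$ (in the linear structure of $\rho$), and the identity on $E_d\cap|K_{d-1}|$. It is continuous, being continuous on finitely many closed sets with agreement on overlaps. It is Lipschitz on each compact set $E_d\cap\rho\not\ni o_\rho$. So $E_{d-1}=u_d(E_d)$ is compact and $\mathcal H^{m+1}$-null,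 and we can continue.

Each $u_d$ maps $E_d\cap\tau$ into $\tau$ for every closed simplex $\tau$ of $K$: a point $y\in E_d\cap\tau$ in $|K_{d-1}|$ is fixed, and otherwise $y$ is interior to a $d$-simplex $\rho$, which is a face of $\tau$, and $u_d(y)\in\partial\rho\subset\tau$. So for the composition $u:E_n\to|K_m|$, the points $y$ and $u(y)$ lie in a common closed simplex of $K$ for every $y\in E_n$.

**Step 2: extend to a homotopy of $f$.** The straight-line homotopy in simplices joins $f$ to $u\circ f$ on $|L'_{m+1}|$, and stays within $\epsilon$ of $f(x)$. Extend it over the simplices $\sigma$ of dimension $>m+1$, by induction on the dimension, starting from $f$ at time $0$ and using retractions $\sigma\times[0,1]\to\sigma\times0\cup\partial\sigma\times[0,1]$. The image of $\sigma\times[0,1]$ is the image of $\sigma\times0\cup\partial\sigma\times[0,1]$, so by induction it stays in the set of points at distance $\le\epsilon$ from $f(\sigma)$. The result is a map $g'\simeq f$ with $g'(|L'_{m+1}|)\subset|K_m|$ and with $g'(\sigma)$ within $\epsilon$ of $f(\sigma)$ for all $\sigma\in L'$.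

**Step 3: make it simplicial.** Let $g:L\to K$ be a simplicial approximation of $g'$, where $L$ is an iterated barycentric subdivision of $L'$. Each $g(x)$ lies in the smallest closed simplex containing $g'(x)$. Hence:

* $g\simeq f$;
* $g(|L'_{m+1}|)\subset|K_m|$;
* $g(\sigma)\subset B(f(x),3\epsilon)$ for every $\sigma\in L'$ and $x\in\sigma$.

For the third item, a point of $g(\sigma)$ is within $\epsilon$ of a point of $g'(\sigma)$, which is within $\epsilon$ of a point of $f(\sigma)$, which is within $\epsilon$ of $f(x)$. Finally, order the vertices of $K$ totally, and then those of $L$ by their images, breaking ties arbitrarily. Then $g$ is weakly order-preserving.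

**Why the size estimate has to be kept.** If $m+1\le n-1$, as happens in Theorem 2 for $n\ge4$, then *any* continuous map $\mathbb S^N\to\mathbb S^n$ is homotopic to one that sends $|L'_{m+1}|$ to a point: its restriction to this complex of dimension $<n$ is null-homotopic, and the homotopy extends. So the second item alone says nothing about the homotopy class. The content is that it holds together with the third, for $\epsilon$ small.

## A chain homotopy that stays local

We now build $P$ and $q$ satisfying (4), both local. There are two moves. First, replace each simplex of the fine complex $L$ by a simplex of the coarse complex $L'$, where we know something in degree $m+1$. Secondly, use this zero in degree $m+1$ to remove all higher degrees.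

**Step 1: from $L$ to $L'$ and back.** Let $\iota:C_*(L')\to C_*(L)$ be subdivision: $\iota\sigma$ is the sum of the simplices of $L$ of dimension $\dim\sigma$ contained in $\sigma$. Let $\rho:L\to L'$ be the simplicial map that sends each vertex of $L$ to a vertex of its carrier (the smallest simplex of $L'$ containing it), and let $R=\rho_\#:C_*(L)\to C_*(L')$. Both are chain maps. For $s\in L$ let $\sigma(s)$ be the smallest simplex of $L'$ containing $s$; the carriers of the vertices of $s$ are faces of $\sigma(s)$, so $\rho$ is simplicial and $R(s)$ is a face of $\sigma(s)$ or $0$. Let $L|_\sigma$ be the subdivision of $\sigma$ in $L$.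

The chain maps ${\rm id}$ and $\iota R$ preserve augmentation and send $s$ into $C_*(L|_{\sigma(s)})$. This carrier is acyclic, as $L|_{\sigma(s)}$ triangulates a closed simplex, and it is monotone: if $s'$ is a face of $s$, then $\sigma(s')$ is a face of $\sigma(s)$. By acyclic carriers there is $h:C_*(L)\to C_{*+1}(L)$ with
$$\partial h+h\partial=1+\iota R,\qquad h(s)\in C_*(L|_{\sigma(s)}).\tag{12}$$
(Inductively, $s+\iota Rs+h\partial s$ is a cycle in $L|_{\sigma(s)}$, of augmentation $0$ if $s$ is a vertex, so it bounds there; choose $h(s)$ with this boundary.)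

**Step 2: what low rank gives.** *In degree $m+1$, $g\iota=0$.* Every $(m+1)$-simplex of $L$ lying in $|L'_{m+1}|$ is mapped by $g$ into $|K_m|$, hence to a simplex of smaller dimension, so it gives $0$ in $C_{m+1}(K)$.

In degrees $>m+1$, $g\iota$ need not vanish. The next step shows that there it is null-homotopic, by a local homotopy.

**Step 3: the homotopy $\theta$.** We construct $\theta:C_*(L')\to C_{*+1}(K)$ with $\theta=0$ in degrees $\le m+1$ and
$$\partial\theta+\theta\partial=g\iota\quad\text{in degrees}\ge m+1.\tag{13}$$
In degree $m+1$ this reads $0=0$, by Step 2. Put $a_{m+1}=3$ and $a_l=a_{l-1}+3$, so $a_l=3(l-m)\le3N$ for $l\le N$. We require that for $\dim\sigma=l\ge m+1$,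
$$\theta(\sigma)\ \text{is supported in}\ B(f(x),a_l\epsilon)\ \text{for all}\ x\in\sigma .$$
For $l=m+1$ this is trivial. Let $l\ge m+2$, suppose $\theta$ is constructed in degrees $<l$, let $\dim\sigma=l$, and fix $x_\sigma\in\sigma$. The chain $g\iota\sigma+\theta\partial\sigma$ is a cycle: by (13) in degree $l-1$,
$$\partial\theta\partial\sigma=g\iota\partial\sigma+\theta\partial\partial\sigma=\partial g\iota\sigma .$$
Its support: $g\iota\sigma$ lies in $g(\sigma)\subset B(f(x_\sigma),3\epsilon)$, and $\theta(\tau)$, for a face $\tau$ of $\sigma$ and $y\in\tau$, lies in $B(f(y),a_{l-1}\epsilon)\subset B(f(x_\sigma),(a_{l-1}+1)\epsilon)$. As $a_{l-1}\ge3$, everything is supported in $B(f(x_\sigma),(a_{l-1}+1)\epsilon)$. The radius is less than $\pi$ by the choice of $\epsilon$, and the degree is $l\ge1$. By Lemma 1 there is $\theta(\sigma)$ with $\partial\theta(\sigma)=g\iota\sigma+\theta\partial\sigma$, supported in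
$$B(f(x_\sigma),(a_{l-1}+2)\epsilon)\subset B(f(x),(a_{l-1}+3)\epsilon)\qquad\text{for all }x\in\sigma .$$
This completes the induction.

**Step 4: $P$ and $q$.** Put
$$P=gh+\theta R,\qquad q=(g\iota+\partial\theta+\theta\partial)R .$$
Then $q$ is a chain map, because $g\iota$, $\partial\theta+\theta\partial$ and $R$ are. By (12),
$$\partial P+P\partial=g(\partial h+h\partial)+(\partial\theta+\theta\partial)R=g+g\iota R+(\partial\theta+\theta\partial)R=g+q,$$
and by (13) $q=0$ in all degrees $\ge m+1$. So (4) holds. (In degrees $\le m$, where $\theta$ plays no role, $q=g\iota R$.)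

**Step 5: locality.** *If $s\in L$ lies in $\sigma\in L'$ and $x\in\sigma$, then $g(s)$, $P(s)$, $q(s)$ are supported in $B(f(x),(3N+4)\epsilon)$.* Indeed $h(s)$ lies in $\sigma(s)\subset\sigma$ and $R(s)$ is a face of $\sigma$ or $0$. So $g(s)$, $gh(s)$ and $g\iota R(s)$ lie in $g(\sigma)\subset B(f(x),3\epsilon)$. The terms $\theta R(s)$, $\partial\theta R(s)$, $\theta\partial R(s)$ involve only $\theta(\tau)$ for faces $\tau$ of $\sigma$; such a chain is supported in $B(f(y),3N\epsilon)$ for $y\in\tau$, hence in $B(f(x),(3N+1)\epsilon)$.

**Step 6: the $y_i$ are near the diagonal.** Every term $s\otimes s'$ of $x_i=\Delta_i[L]$ consists of faces of one $N$-simplex of $L$, so $s$ and $s'$ lie in one $\sigma\in L'$. By locality all simplices that $g$, $P$, $q$ produce from $s$ and $s'$ lie in one ball of radius $(3N+4)\epsilon$. Hence the chains (9) satisfy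
$$y_i\in D(r_0),\qquad r_0=2(3N+4)\epsilon\ \ge\epsilon .$$

## Filling the $y_i$ near the diagonal

**Two short cases.** Let $n=j$, so $i=n-j=0$. Then $y_0$ is a cycle of degree $2n\ge n+1$ in $D(r_0)$. By Lemma 2 it bounds; as there is nothing in degree $2n+1$, $y_0=0$, and (11) vanishes. For $n=2$ this is the map $\mathbb S^3\to\mathbb S^2$ with ${\rm rank}\,df\le1$, and it is exactly what failed for the Hopf map above.

Let $n=3$, $j=2$, so $N=4$, $i=1$. Now $y_0$ is a cycle of degree $5$ near the diagonal, so $y_0=\partial z_0$ with $z_0$ near the diagonal. By (10), $\partial y_1=(1+T)y_0=\partial(1+T)z_0$, so $y_1+(1+T)z_0$ is a cycle near the diagonal, of degree $6=2n$, hence $0$. Thus $y_1=(1+T)z_0$, and $\langle c\otimes c,y_1\rangle=2\langle c\otimes c,z_0\rangle=0$.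

**The general case.** Let $r_l=4^{(n+1)l}r_0$. The choice of $\epsilon$ says $r_n\le1$. Put $z_{-1}=z_{-2}=0$. We construct inductively, for $i=0,1,\dots,n-j$, chains $z_i\in D(r_{i+1})$ with
$$y_i=\partial z_i+(1+T)z_{i-1}.\tag{14}$$
For $i=-1$, (14) reads $0=0$. Let $i\ge0$ and suppose (14) holds with $i-1$ in place of $i$. Then $y_i+(1+T)z_{i-1}$ lies in $D(r_i)$, which is $T$-invariant and contains $D(r_0)$. It is a cycle: by (10) and by (14) for $i-1$,
$$\partial\big(y_i+(1+T)z_{i-1}\big)=(1+T)\big(y_{i-1}+\partial z_{i-1}\big)=(1+T)^2z_{i-2}=0,$$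
since $(1+T)^2=1+2T+T^2=0$ over $\mathbb F_2$. Its degree is $N+1+i\ge n+1$. Moreover $\epsilon\le r_i$ and $4^{n+1}r_i=r_{i+1}\le r_n\le1$, as $i+1\le n-j+1\le n$. By Lemma 2 it equals $\partial z_i$ with $z_i\in D(r_{i+1})$.

**Conclusion.** Take $i=n-j$. Since $\delta(c\otimes c)=0$ and $c\otimes c$ is $T$-invariant,
$$\langle c\otimes c,y_{n-j}\rangle=\langle\delta(c\otimes c),z_{n-j}\rangle+2\langle c\otimes c,z_{n-j-1}\rangle=0 .$$
By (11) and Lemma 5, $Sq^j=0$ on $H^n(C_g)$. Since $g\simeq f$, the cones $C_g$ and $C_f$ are homotopy equivalent, and $Sq^j=0$ on $H^n(C_f)$. This proves Theorem 1, and with it Theorem 2; its case of odd $n\ge5$ is Guth's conjecture, which is therefore true. $\square$
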